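# Deleting a prescribed number of terms without changing the sum, in finite commutative semigroups

## 1. The group case: $\mathsf E(G)=\mathsf D(G)+|G|-1$

Let $G$ be a finite abelian group, written additively. A *sequence* over $G$ is a finite unordered list $A=a_1a_2\cdots a_n$ of elements of $G$, repetition allowed; formally it is an element of the free commutative monoid with basis $G$. Its length is $|A|=n$, its sum is $\sigma(A)=a_1+\cdots+a_n$, and a subsequence is a divisor $B\mid A$. If $B\mid A$, then $AB^{-1}$ is what remains after deleting $B$. The empty sequence has sum $0$. A sequence is *zero-sum* if its sum is $0$, and *zero-sum free* if it has no nonempty zero-sum subsequence.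

**Definition.** $\mathsf D(G)$ is the least $\ell\ge 1$ such that every sequence of length $\ell$ over $G$ has a nonempty zero-sum subsequence.

We have $\mathsf D(G)\le |G|$: for $|A|=|G|$ the $|G|+1$ partial sums $0,a_1,a_1+a_2,\dots$ cannot all be distinct, and the terms between two equal partial sums add up to $0$. For $G=\mathbb Z/n$ the sequence $1^{n-1}$ is zero-sum free, so $\mathsf D(\mathbb Z/n)=n$. Also, $\mathsf D$ does not increase when we pass to a subgroup or a quotient. A zero-sum free sequence over a subgroup is zero-sum free over $G$, and if we lift each term of a zero-sum free sequence over a quotient to $G$, the lift is zero-sum free.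

Here is the question for groups. We want to delete *exactly* $|G|$ terms from $A$ without changing the sum. How long must $A$ be to guarantee this? Let $\mathsf E(G)$ be the least $\ell$ such that every $A$ of length $\ell$ has a subsequence $B$ with $\sigma(B)=\sigma(A)$ and $|A|-|B|=|G|$. In a group, deleting $W$ preserves the sum exactly when $\sigma(W)=0$. So we ask for a zero-sum subsequence of length exactly $|G|$.

By hand for $\mathbb Z/2$: among three terms two are equal, and they form a zero-sum subsequence of length $2$. The sequence $0\cdot 1$ of length $2$ has none. So $\mathsf E(\mathbb Z/2)=3=\mathsf D(\mathbb Z/2)+2-1$.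

**Proposition 1.** For every finite abelian group $G$, $\mathsf E(G)=\mathsf D(G)+|G|-1$.

**Lower bound.** Let $T$ be zero-sum free of length $\mathsf D(G)-1$, and let $A=0^{|G|-1}T$, of length $\mathsf D(G)+|G|-2$. A zero-sum subsequence of length $|G|$ must use at least one term of $T$. The terms of $T$ that it uses form a nonempty zero-sum subsequence of $T$, which does not exist. The same construction with fewer zeros, or with $T$ shortened, rules out every smaller length. So $\mathsf E(G)\ge \mathsf D(G)+|G|-1$.

**Upper bound.** This needs a lemma that will serve us throughout, with $|G|$ replaced by a more flexible number $n$. It is due to W. Gao (*On zero-sum subsequences of restricted size II*, Discrete Math. 271 (2003)). Its proof uses Scherk's theorem (Amer. Math. Monthly 62 (1955), Problem 4466), which we recall with a proof.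

**Lemma 2 (Scherk).** Let $A,B\subseteq G$ with $0\in A\cap B$, and suppose that $a+b=0$ with $a\in A$, $b\in B$ forces $a=b=0$. Then $|A+B|\ge |A|+|B|-1$.

*Proof.* We use induction on $|B|$; the case $|B|=1$ is clear. Let $|B|\ge2$.

Suppose first that $a+B\subseteq A$ for all $a\in A$. Then $A+B\subseteq A$. Starting from $0\in A$ and adding elements of $B$ repeatedly, we see that $A$ contains every sum of elements of $B$. Pick $b\in B$, $b\neq0$. As $G$ is finite, $-b$ is a multiple $rb$ with $r\ge 1$, so $-b\in A$. Then $(-b)+b=0$ contradicts the hypothesis.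

So there is $a\in A$ with $a+B\not\subseteq A$. Put $A'=A\cup(a+B)$ and $B'=\{b\in B:a+b\in A\}$. Then $B'\ne B$, and $0\in A'$, $0\in B'$. The new elements of $A'$ are the $a+b$ with $b\in B\setminus B'$, so $|A'|+|B'|=|A|+|B|$. Moreover $A'+B'\subseteq A+B$: for $(a+b_1)+b'$ with $b_1\in B$, $b'\in B'$, write it as $(a+b')+b_1$, where $a+b'\in A$. Finally the hypothesis passes to $A',B'$. Let $a'+b'=0$ with $a'\in A'$, $b'\in B'$. If $a'\in A$, the old hypothesis applies. If $a'=a+b_1$, then $(a+b')+b_1=0$ with $a+b'\in A$ and $b_1\in B$ gives $a+b'=0$ and $b_1=0$. Next, $a+b'=0$ gives $a=b'=0$, hence $a'=0$. By induction $|A+B|\ge|A'+B'|\ge|A'|+|B'|-1=|A|+|B|-1$. $\blacksquare$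

**Lemma 3 (Gao).** Let $G$ be a finite abelian group, $\exp(G)\mid n$ and $n\ge |G|$. Every sequence over $G$ of length at least $n+\mathsf D(G)-1$ has a zero-sum subsequence of length $n$.

*Proof.* The plan: translate so that $0$ is the most frequent term, and use the zeros as padding. For that we need zero-sum subsequences whose length can be adjusted in steps no larger than the number of zeros.

**Step 1: short zero-sum subsequences.** *If $|U|\ge|G|$ and every element has multiplicity at most $h$ in $U$ (where $h\ge1$), then $U$ has a nonempty zero-sum subsequence of length at most $h$.*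

If $0\mid U$, take that term. Otherwise put the $j$-th copy of each element into a set $A_j$. This distributes the terms of $U$ into $h$ sets $A_1,\dots,A_h\subseteq G\setminus\{0\}$ (some possibly empty), each term used once. Let $B_i=A_i\cup\{0\}$ and suppose the claim fails. We show by induction on $i$ that
$$|B_1+\cdots+B_i|\ge 1+|A_1|+\cdots+|A_i|. \tag{1}$$
For $i=1$ this is an equality. For $i\ge2$ apply Lemma 2 to $B_1+\cdots+B_{i-1}$ and $B_i$. To check its hypothesis, let $c+d=0$ with $c\in B_1+\cdots+B_{i-1}$, $d\in B_i$ and $(c,d)\ne(0,0)$. Write $c$ as a sum of one element from each $B_j$. The nonzero summands of $c$, together with $d$ if $d\neq0$, come from distinct terms of $U$. There is at least one and at most $i\le h$ of them, and they sum to $0$, contrary to our assumption. So Lemma 2 gives (1). For $i=h$, (1) gives a subset of $G$ of size at least $1+|U|>|G|$, which is absurd.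

**Step 2: padding with zeros.** We may assume $|U|=n+\mathsf D(G)-1$. Replacing every term $x$ by $x-g$ for a fixed $g$ does not affect which subsequences of length $n$ are zero-sum, since $ng=0$. Choosing $g$ to be a most frequent term, we may assume that $0$ has the largest multiplicity $h\ge1$. Write $U=0^hV$ with $0\nmid V$.

If $h\ge n$, take $0^n$. Let $h<n$, and let $V_1\mid V$ be a zero-sum subsequence of maximal length (possibly empty). By maximality $VV_1^{-1}$ is zero-sum free, so it has at most $\mathsf D(G)-1$ terms, and
$$|V_1|\ge |V|-(\mathsf D(G)-1)=n-h .$$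
If $|V_1|\le n$, then $V_10^{\,n-|V_1|}$ is zero-sum of length $n$, and enough zeros are available. If $|V_1|>n$, then as long as the length exceeds $n\ge|G|$, Step 1 applies (every multiplicity is at most $h$) and lets us remove a nonempty zero-sum subsequence of length at most $h$. Stop when the length first drops to at most $n$. Just before, it was at least $n+1$, so now it is at least $n+1-h$. The remaining sequence is zero-sum, and at most $h-1$ zeros complete it to length $n$. $\blacksquare$

With $n=|G|$, Lemma 3 gives the upper bound in Proposition 1. $\blacksquare$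

Now replace the group by a finite commutative semigroup. Two things break. First, "deleting $W$ preserves the sum" is no longer a property of $W$ alone: it depends on what is left behind. Second, there may be no element $0$ to pad with. How much of the formula survives?

## 2. Reducible sequences, $\kappa(\mathcal S)$ and the conjectured inequality

Let $\mathcal S$ be a finite commutative semigroup (f.c.s.), written additively. Sequences over $\mathcal S$, lengths, sums and subsequences are as before, with one change. The empty sequence is allowed only when $\mathcal S$ has an identity $0_{\mathcal S}$, and then its sum is $0_{\mathcal S}$. A subsequence $B\mid A$ is *proper* if $B\ne A$.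

**Definition.** $A$ is *reducible* if $\sigma(B)=\sigma(A)$ for some proper subsequence $B$ of $A$. The *Davenport constant* $\mathsf D(\mathcal S)$ is the smallest $\ell\ge1$ such that every $A$ with $|A|\ge\ell$ is reducible.

It is finite, by the partial-sum argument again: if $|A|\ge|\mathcal S|+1$, two of the partial sums $s_i=a_1+\cdots+a_i$ ($i\ge1$) agree, say $s_i=s_j$ with $i<j$. Deleting $a_{i+1},\dots,a_j$ then preserves the sum, and $a_1$ remains. For a group, $\sigma(B)=\sigma(A)$ means that $AB^{-1}$ is zero-sum, so this $\mathsf D$ is the one of Section 1. If a subsequence of $A$ is reducible, so is $A$, since we can add the other terms to both sides.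

**Definition.** The *period* of $a\in\mathcal S$ is the least $t\ge1$ with $ra=(r+t)a$ for some $r>0$. The *exponent* $\exp(\mathcal S)$ is the least common multiple of all periods, and
$$\kappa(\mathcal S)=\left\lceil\frac{|\mathcal S|}{\exp(\mathcal S)}\right\rceil\exp(\mathcal S),$$
the least multiple of $\exp(\mathcal S)$ that is at least $|\mathcal S|$.

In a group the period is the order, so $\kappa(G)=|G|$.

**Definition.** Call $\ell\ge1$ *good* if every $A$ with $|A|=\ell$ has a subsequence $B$ with $\sigma(B)=\sigma(A)$ and $|A|-|B|=\kappa(\mathcal S)$. Then $\mathsf E(\mathcal S)$ is the smallest good $\ell$.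

**Lemma 4.** If $\ell$ is good, so is $\ell+1$. Hence $\mathsf E(\mathcal S)\le\ell$ if $\ell$ is good, and $\mathsf E(\mathcal S)\ge\ell+1$ if $\ell$ is not good.

*Proof.* Let $|A|=\ell+1$ and let $a$ be a term of $A$. Choose $B'\mid Aa^{-1}$ as in the definition of good, and put $B=B'a$. Then $\sigma(B)=\sigma(A)$ and $|A|-|B|=\kappa(\mathcal S)$. $\blacksquare$

Sukumar Das Adhikari, Weidong Gao and Guoqing Wang ("Erdős–Ginzburg–Ziv theorem for finite commutative semigroups", arXiv:1309.5588 (2013)) state the following.

**Conjecture.** For any f.c.s. $\mathcal S$, $\ \mathsf E(\mathcal S)\le \mathsf D(\mathcal S)+\kappa(\mathcal S)-1$.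

A two-element test: let $\mathcal S=\{x,z\}$ with all sums equal to $z$. There is no identity, and all periods are $1$, so $\kappa=2$. The sequence $xx$ is irreducible, since its sum is $z$ while its proper nonempty subsequence has sum $x$. In a sequence of length $3$ we may delete one term: two terms remain and their sum is $z$. So $\mathsf D=3$. From $xxx$ we cannot delete two terms, as $x\neq z$ would remain. From four terms we can. So $\mathsf E=4=\mathsf D+\kappa-1$, with equality.

The conjecture turns out to be false. We shall prove four things. For semigroups with a single idempotent the conjecture is off by at most one (Theorem 6). It really is off by one for an explicit family, whose member with $40$ elements we compute (Theorem 8). For all f.c.s. a weaker bound holds, with a correction depending on the subgroups of $\mathcal S$ (Theorem 9). No bound of the form $\mathsf D+\kappa+\text{const}$ holds in general (Theorem 10).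

We use one textbook fact repeatedly. *Every $x\in\mathcal S$ has a multiple $rx$, with $r\ge2$, that is idempotent.* Indeed, if $r_0x=(r_0+t)x$, then $sx=(s+t)x$ for all $s\ge r_0$. Taking $s\ge 2$ to be a multiple of $t$ with $s\ge r_0$, we get $2(sx)=2s\,x=sx$.

## 3. One generator

Let $\alpha\ge1$ and $m\ge\alpha$, and let $\mathcal S=\{1,\dots,m\}\sqcup\mathbb Z/\alpha$. We write $[i]$ for elements of $\mathbb Z/\alpha$. Integers add as integers while the sum is at most $m$. In every other case reduce everything mod $\alpha$ and add in $\mathbb Z/\alpha$. So multiples of $b=1$ climb a ladder of height $m$ and then circulate in $\mathbb Z/\alpha$, which is an ideal. (Associativity is checked, in a more general setting, in Section 5.) A sum of $m+1$ or more terms always lies in $\mathbb Z/\alpha$. The period of $x$ is the order of its class mod $\alpha$, so $\exp(\mathcal S)=\alpha$.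

**Proposition 5.** Here $\mathsf D(\mathcal S)=m+\alpha+1$ and $\mathsf E(\mathcal S)=\kappa(\mathcal S)+m+1=\mathsf D(\mathcal S)+\kappa(\mathcal S)-\alpha$.

*Proof.* There is no identity, since $x+1=1$ is impossible. In a sequence of length at least $m+\alpha+1$, some $\alpha$ terms contain a nonempty $C$ with sum $0$ mod $\alpha$. At least $m+1$ terms remain, so their sum is in $\mathbb Z/\alpha$ and adding $\sigma(C)$ does not change it. Thus $\mathsf D\le m+\alpha+1$. Conversely $b^{m+\alpha}$ has its sum in $\mathbb Z/\alpha$. Deleting $j\ge1$ copies can preserve the sum only if $\alpha\mid j$, hence $j\ge\alpha$. But then at most $m$ copies remain and the sum is an integer. So $b^{m+\alpha}$ is irreducible.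

Let $|A|=\kappa+m+1\ge\kappa+\alpha-1$. By Lemma 3 applied mod $\alpha$ with $n=\kappa$, some $W$ of length $\kappa$ has sum $0$ mod $\alpha$. The other $m+1$ terms have sum in $\mathbb Z/\alpha$, so deleting $W$ changes nothing. And $\kappa+m$ is not good: from $b^{\kappa+m}$, with sum in $\mathbb Z/\alpha$, only $b^m$ with sum $m$ can be left. $\blacksquare$

So the conjecture holds here, with room to spare when $\alpha\ge2$. For reducing $b^{m+\alpha}$ the copies that are available for deletion are the very copies needed to get off the ladder, and this makes $\mathsf D$ large.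

## 4. Semigroups with one idempotent: $\mathsf E\le\mathsf D+\kappa$

An f.c.s. is *archimedean* exactly when it has exactly one idempotent; we take this as our definition. Groups and the semigroups of Section 3 are examples.

**Theorem 6.** If $\mathcal S$ is archimedean, then $\mathsf E(\mathcal S)\le\mathsf D(\mathcal S)+\kappa(\mathcal S)$. This is sharp: equality holds for all semigroups of Theorem 8 below.

*Proof of the inequality.* The sharpness is proved in Section 5.

**Step 1: find a group to which Lemma 3 applies.** Let $e$ be the idempotent and $G=e+\mathcal S$. Then $G$ is an ideal of $\mathcal S$, contains $e=e+e$, and $e$ is an identity of $G$. Given $x$, choose $r\ge2$ with $rx$ idempotent, so $rx=e$. Then $(e+x)+(e+(r-1)x)=e+rx=e$. So $G$ is a group, and $\varphi(x)=e+x$ is a homomorphism $\mathcal S\to G$. We have $|G|\le|\mathcal S|\le\kappa$. The period of $g\in G$ is its order, so $\exp(G)\mid\exp(\mathcal S)\mid\kappa$. If $\mathcal S=G$, Proposition 1 gives $\mathsf E=\mathsf D+\kappa-1$. Assume from now on that $\mathcal S\ne G$. Then $\mathcal S$ has no identity: an identity is idempotent,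 hence equal to $e$, and then $G=e+\mathcal S=\mathcal S$.

**Step 2: how long a sequence can stay outside $G$.** If $x=x+c$ with $c\in\mathcal S$, choose $r$ with $rc=e$. Then $x=x+rc=x+e\in G$. Let $\sigma(Z)\notin G$. Since $G$ is an ideal, all partial sums of $Z$ lie outside $G$. Two of them cannot be equal, because $s_i=s_j=s_i+c$ with $i<j$ and $c\in\mathcal S$ would put $s_i$ into $G$. So $|Z|\le|\mathcal S\setminus G|$. Moreover $Z$ is irreducible: a proper $B\mid Z$ with $\sigma(B)=\sigma(Z)$ is nonempty, as $\mathcal S$ has no identity, and $\sigma(B)=\sigma(B)+\sigma(ZB^{-1})$ would give $\sigma(B)\in G$. Define $N$ by letting $N-1$ be the maximal length of a sequence with sum outside $G$. Then $N-1\ge1$, and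
$$\mathsf D(\mathcal S)\ge N. \tag{2}$$

**Step 3: compare $\mathsf D(\mathcal S)$ with $\mathsf D(G)$.** Take $T$ zero-sum free over $G$ of length $\mathsf D(G)-1$ and put $Z=T\cdot g$, where $g$ is the inverse of $\sigma(T)$ (and $g=e$ if $T$ is empty). Then $Z$ is zero-sum in $G$, of length $\mathsf D(G)$. No proper nonempty subsequence is zero-sum: such a subsequence would lie in $T$, or it would contain the added $g$ and then its complement would be a nonempty zero-sum subsequence of $T$. Since the empty sequence is not available in $\mathcal S$, $Z$ is irreducible. So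
$$\mathsf D(\mathcal S)\ge\mathsf D(G)+1. \tag{3}$$

**Step 4: delete.** Let $L=\max(N,\mathsf D(G)-1)$ and $|A|=\kappa+L$. Lemma 3, with $n=\kappa$, applied to the images $\varphi(a)$ of the terms of $A$, gives $W\mid A$ with $|W|=\kappa$ and $\varphi(\sigma(W))=e$. Let $R=AW^{-1}$. Then $|R|=L\ge N$, so $\sigma(R)\in G$, and
$$\sigma(A)=\sigma(R)+\sigma(W)=\sigma(R)+e+\sigma(W)=\sigma(R)+\varphi(\sigma(W))=\sigma(R)+e=\sigma(R).$$
So $\kappa+L$ is good, and by (2) and (3)
$$\mathsf E(\mathcal S)\le\kappa+\max(N,\mathsf D(G)-1)\le\kappa+\mathsf D(\mathcal S). \tag{4}$$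
$\blacksquare$

We can now see where this argument stops short of the conjecture. If $|A|=\kappa+\mathsf D(\mathcal S)-1$, we still find $W$, and $\mathsf D(\mathcal S)-1$ terms are left. We need their sum to be in $G$, which is guaranteed if $\mathsf D(\mathcal S)-1\ge N$. So for an archimedean $\mathcal S\ne G$ the conjecture can fail only if
$$\mathsf D(\mathcal S)=N . \tag{5}$$
This says that as soon as a sequence is long enough to be *forced* into $G$, it is already reducible. One generator never gives this: in Section 3, $N=m+1$ and $\mathsf D=N+\alpha$.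

## 5. Two generators and a congruence conflict

With two independent directions to climb, (5) becomes possible, because the deleted terms can be taken from a direction that has terms to spare. Here is the design. Let $b=(1,0)$ and $q=(0,1)$ generate a box of size $m\times k$, and let overflow from the box be read modulo $\alpha$ in the first coordinate and modulo $\beta$ in the second. The longest sequence that stays in the box is $b^mq^k$. Append $\kappa$ copies of $b$. A sum-preserving deletion of exactly $\kappa$ terms that includes $c$ copies of $q$ needs $\beta\mid c$ (second coordinate) and $\alpha\mid\kappa-c$ (first coordinate), hence $\operatorname{lcm}(\alpha,\beta)\mid c$. If $k<\operatorname{lcm}(\alpha,\beta)$, no copy of $q$ can go. Then all $\kappa$ deleted terms are copies of $b$, and $b^mq^k$, which is back in the box, is left. Deletions of *unprescribed* length, which are what matters for $\mathsf D$, do not face this conflict.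

**Construction.** Let $P=\mathbb Z/\alpha\oplus\mathbb Z/\beta$, with elements written $[i,j]$, and
$$M=M(\alpha,\beta;m,k)=\{(i,j):0\le i\le m,\ 0\le j\le k\}\sqcup P .$$
Let $\varphi:M\to P$ be $\varphi(i,j)=[i,j]$ on the box and the identity on $P$. If $x,y$ and their coordinatewise sum lie in the box, $x+y$ is that sum. Otherwise $x+y=\varphi(x)+\varphi(y)\in P$.

The operation is commutative and $\varphi(x+y)=\varphi(x)+\varphi(y)$. For associativity, consider $(x+y)+z$. If $x,y,z$ and their total coordinatewise sum lie in the box, then so does the coordinatewise sum of $x$ and $y$, and $(x+y)+z$ is the total. If not, then either $x+y\in P$, or $x+y$ is in the box while $z$ is not, or all three are in the box and the total is not. In each case $(x+y)+z=\varphi(x+y)+\varphi(z)=\varphi(x)+\varphi(y)+\varphi(z)$. By symmetry $x+(y+z)$ has the same description. So $M$ is a commutative monoid with identity $(0,0)$, and $\varphi$ is a homomorphism. $P$ is an ideal, and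
$$p+x=p+\varphi(x)\qquad(p\in P,\ x\in M). \tag{6}$$
(The semigroup of Section 3 arises in the same way with one coordinate, after removing the identity.) A sum of box elements lies in the box exactly when the total coordinatewise sum does.

Put
$$\mathcal S=\mathcal S(\alpha,\beta;m,k)=M\setminus\{(0,0)\}.$$
This is a subsemigroup, since $x+y=(0,0)$ only for $x=y=(0,0)$. For $m\ge1$ it has no identity, since $x+(1,0)\ne(1,0)$ for all $x\in\mathcal S$. For $x\in\mathcal S$ and large $r$ we have $rx=r\varphi(x)\in P$. If $rx=(r+t)x$ for some $r$, this persists for all larger $r$. So the period of $x$ is the order of $\varphi(x)$. Hence $\exp(\mathcal S)=\operatorname{lcm}(\alpha,\beta)$, and $|\mathcal S|=(m+1)(k+1)-1+\alpha\beta$.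

**Lemma 7.** Let $\alpha,\beta\ge2$, $m\ge\alpha\beta$ and $k\ge\alpha+\beta-1$. Every sequence $Z$ over $\mathcal S$ with $|Z|\ge m+k+1$ factors as $Z=BC$ with $B,C$ nonempty, $\sigma(B)\in P$ and $\varphi(\sigma(C))=0$. Consequently $\sigma(Z)=\sigma(B)+\varphi(\sigma(C))=\sigma(B)\in P$.

*Proof.* We look for $C$ that is trivial in $P$ and small enough, or in the right direction, so that what remains still overflows. We may assume $|Z|=m+k+1$, since extra terms can be put into $B$, as $P$ is an ideal. Recall $\mathsf D(P)\le|P|=\alpha\beta\le m$.

**Case 1: some term $z\in P$.** The other $m+k\ge\mathsf D(P)$ terms contain a nonempty $C$ with $\varphi(\sigma(C))=0$. Then $B=ZC^{-1}$ contains $z$, so $\sigma(B)\in P$.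

In the remaining cases no term is in $P$. Let $x,y,r$ be the numbers of terms of the form $(i,0)$ with $i\ge1$, of the form $(0,j)$ with $j\ge1$, and of the form $(i,j)$ with $i,j\ge1$. Then $x+y+r=m+k+1$.

**Case 2: $x\le m$.** Then $y+r\ge k+1$. Set aside $k+1$ terms with positive second coordinate. The remaining $m\ge\mathsf D(P)$ terms contain a nonempty $C$ with $\varphi(\sigma(C))=0$. In $B=ZC^{-1}$ the second coordinates add up to at least $k+1$, so $\sigma(B)\in P$.

**Case 3: $x\ge m+1$ and $y\ge\beta$.** Among $\beta$ terms $(0,j)$ there is a nonempty $C$ whose second coordinates sum to $0$ mod $\beta$, as $\mathsf D(\mathbb Z/\beta)=\beta$. So $\varphi(\sigma(C))=0$. All $x\ge m+1$ terms $(i,0)$ remain in $B$, so $\sigma(B)\in P$.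

**Case 4: $x\ge m+1$ and $y\le\beta-1$.** As $x\ge\alpha$, there is a nonempty $C$ of at most $\alpha$ terms $(i,0)$ whose first coordinates sum to $0$ mod $\alpha$. The number of terms of $B=ZC^{-1}$ with positive first coordinate is at least
$$x+r-\alpha=m+k+1-y-\alpha\ge m+k+2-\alpha-\beta\ge m+1,$$
so $\sigma(B)\in P$.

In all cases (6) gives $\sigma(Z)=\sigma(B)+\sigma(C)=\sigma(B)+\varphi(\sigma(C))=\sigma(B)$. $\blacksquare$

The bound on $k$ is what Case 4 needs, and it cannot be lowered. If $\beta-1\le k\le\alpha+\beta-2$, the sequence $b^{m+\alpha}q^{\beta-1}$ has length $m+\alpha+\beta-1\ge m+k+1$ and sum in $P$, and it is irreducible. For if deleting $b^wq^c\ne1$ preserved the sum, then $\alpha\mid w$ and $\beta\mid c\le\beta-1$, so $c=0$ and $w\ge\alpha$. At most $m$ copies of $b$ would be left with $\beta-1\le k$ copies of $q$, a sum in the box.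

**Theorem 8.** Let $\alpha,\beta\ge2$, $\alpha+\beta-1\le k<\operatorname{lcm}(\alpha,\beta)$ and $m\ge\alpha\beta$. The semigroup $\mathcal S=\mathcal S(\alpha,\beta;m,k)$ satisfies $\mathsf D(\mathcal S)=m+k+1$ and $\mathsf E(\mathcal S)\ge\mathsf D(\mathcal S)+\kappa(\mathcal S)$. So the conjecture fails, for example for $(\alpha,\beta,m,k)=(2,3,6,4)$.

*Proof.*

**Step 1: $\mathsf D(\mathcal S)=m+k+1$.** By Lemma 7 every sequence of length at least $m+k+1$ is reducible. The sequence $b^mq^k$ has sum $(m,k)$, and a proper subsequence $b^iq^j$ has sum $(i,j)\ne(m,k)$. So $b^mq^k$ is irreducible.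

**Step 2: $\mathsf D(\mathcal S)+\kappa-1$ is not good.** Here $\kappa=\kappa(\mathcal S)$ is a positive multiple of $\operatorname{lcm}(\alpha,\beta)$. Let
$$A=b^{\,m+\kappa}q^{\,k},\qquad |A|=\kappa+m+k=\mathsf D(\mathcal S)+\kappa-1 .$$
Since $m+\kappa>m$, $\sigma(A)\in P$. Suppose $W=b^wq^c\mid A$ with $w+c=\kappa$ and $\sigma(AW^{-1})=\sigma(A)$. Applying $\varphi$ to $\sigma(A)=\sigma(AW^{-1})+\sigma(W)$ and cancelling in the group $P$, we get $\varphi(\sigma(W))=0$, that is, $\alpha\mid w$ and $\beta\mid c$. As $\alpha\mid\kappa$ and $c=\kappa-w$, also $\alpha\mid c$. So $\operatorname{lcm}(\alpha,\beta)$ divides $c\le k<\operatorname{lcm}(\alpha,\beta)$, which gives $c=0$ and $w=\kappa$. Then $AW^{-1}=b^mq^k$ has sum $(m,k)\notin P$, a contradiction. By Lemma 4, $\mathsf E(\mathcal S)\ge\mathsf D(\mathcal S)+\kappa$. $\blacksquare$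

**Sharpness in Theorem 6.** In $\mathcal S(\alpha,\beta;m,k)$ a box element $x\neq(0,0)$ has $2x\ne x$, and the only idempotent of the group $P$ is $[0,0]$. So the semigroups of Theorem 8 are archimedean. Theorem 6 gives $\mathsf E\le\mathsf D+\kappa$, and therefore $\mathsf E=\mathsf D+\kappa$ for all of them. This completes Theorem 6. $\blacksquare$

**Explicit numbers.** For $(2,3,6,4)$ we have $2+3-1=4\le k=4<6=\operatorname{lcm}(2,3)$ and $m=6=\alpha\beta$. Then $|\mathcal S|=7\cdot5-1+6=40$, $\exp(\mathcal S)=6$, $\kappa(\mathcal S)=42$ and $\mathsf D(\mathcal S)=11$. The witness is $b^{48}q^4$, of length $52$: a deletion of $42$ terms with $c\in\{0,1,2,3,4\}$ copies of $q$ needs $2\mid c$ and $3\mid c$, so $c=0$, and $b^6q^4$ is left in the box. Hence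
$$\mathsf E(\mathcal S)=53>52=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1 .$$

The condition $k<\operatorname{lcm}(\alpha,\beta)$ is needed for this witness. If $k\ge\lambda=\operatorname{lcm}(\alpha,\beta)$, we may delete $W=b^{\kappa-\lambda}q^{\lambda}$ from $A$. It is trivial in $P$, and $m+\lambda$ copies of $b$ are left, so the sum is unchanged.

## 6. Several idempotents: the groups $\Gamma_s$ and a general bound

For a general f.c.s. there is no single group ideal to reach, so we replace "the sum lies in $G$" by a local condition. Let $\mathcal S^1$ be $\mathcal S$ with an identity $0$ adjoined if it has none, and $\mathcal S^1=\mathcal S$ otherwise.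

**Definition.** For $x,y\in\mathcal S$ write $x\le y$ if $x\in y+\mathcal S^1$, and $x\,\mathcal H\,y$ if $x\le y\le x$.

The relation $\le$ is reflexive and transitive, and $x\le y$ implies $x+z\le y+z$. So $\mathcal H$ is an equivalence relation, and $x\,\mathcal H\,y$ implies $x+z\,\mathcal H\,y+z$. Write $H_s$ for the class of $s$. In the one-generator semigroup of Section 3, each integer is a class by itself and $\mathbb Z/\alpha$ is one class: an integer is never in $p+\mathcal S^1$ for $p\in\mathbb Z/\alpha$, and for integers $x\le y$ means that $x$ is numerically at least $y$.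

**Maximal subgroups.** Let $e$ be idempotent. Then $H_e$ is a group with identity $e$, and it contains every subgroup of $\mathcal S$ with identity $e$. Indeed, if $x\in H_e$, then $x=e+f$ for some $f\in\mathcal S^1$, so $e+x=x$. If $x,y\in H_e$, then $x+y\,\mathcal H\,e+y=y$, so $H_e$ is closed. Also $e=x+g$ for some $g\in\mathcal S^1$. Then $e+g\le e$ and $e=e+e=x+(g+e)\le e+g$, so $e+g\in H_e$, and $x+(e+g)=e$. Conversely, an element $g$ of a group with identity $e$ satisfies $g=e+g\le e$ and $e=g+(-g)\le g$. The groups $H_e$ are called the *maximal subgroups* of $\mathcal S$. Put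
$$d(\mathcal S)=\max_e\mathsf D(H_e),$$
the maximum over all idempotents $e$. In Section 3 there is one idempotent and $d(\mathcal S)=\mathsf D(\mathbb Z/\alpha)=\alpha$.

**Theorem 9.** For every f.c.s., $\mathsf E(\mathcal S)\le\mathsf D(\mathcal S)+\kappa(\mathcal S)-1+(d(\mathcal S)-1)$. In particular $\mathsf E(\mathcal S)\le2\mathsf D(\mathcal S)+\kappa(\mathcal S)-2$, and the conjecture holds if all subgroups of $\mathcal S$ are trivial.

The idea: given $A$ with sum $s$, pin down a short subsequence $T$ whose sum already has the class of $s$. Every other term then *permutes* $H_s$, so we may apply Lemma 3 to a group of permutations. An irreducible $T$ has at most $\mathsf D(\mathcal S)-1$ terms. If $|A|=\mathsf D(\mathcal S)+\kappa-1$, this leaves at least $\kappa$ terms, while Lemma 3 asks for $\kappa$ plus one less than the Davenport constant of the permutation group. The correction $d(\mathcal S)-1$ pays for this difference.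

*Proof.* Fix $s\in\mathcal S$ and let
$$M_s=\{c\in\mathcal S^1:\ s+c\,\mathcal H\,s\}.$$

**Step 1: $M_s$ acts on $H_s$ by permutations.** Let $c\in M_s$ and $h\in H_s$; write $h=s+f$ with $f\in\mathcal S^1$. Then $h+c=(s+c)+f\,\mathcal H\,s+f=h$, so adding $c$ maps $H_s$ into itself. Since $s\le s+c$, there is $d'\in\mathcal S^1$ with $s+c+d'=s$, and adding $f$ gives $h+c+d'=h$ for every $h\in H_s$. So adding $c$ is injective on the finite set $H_s$, hence a permutation $\pi_c$. If $c,c'\in M_s$, then $s+c\in H_s$ and so $s+c+c'\in H_s$. Thus $M_s$ is a submonoid of $\mathcal S^1$, and $\pi_{c+c'}=\pi_c\pi_{c'}$. The permutations $\pi_c$ form a finite set that contains the identity and is closed under composition, hence a finite group $\Gamma_s$, and it is abelian.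

**Step 2: $|\Gamma_s|\le\kappa$ and $\exp(\Gamma_s)\mid\kappa$.** These are the hypotheses of Lemma 3. $\Gamma_s$ is transitive: if $h=s+d\in H_s$, then $d\in M_s$ and $\pi_d(s)=h$. If $\pi_c$ fixes one $h\in H_s$, it fixes every $h'\in H_s$, since $h'=h+f$ for some $f\in\mathcal S^1$. So $|\Gamma_s|=|H_s|\le|\mathcal S|\le\kappa$. If $c\in M_s\cap\mathcal S$ has period $t$, then $rc=(r+t)c$ for some $r$, so $\pi_c^{\,r}=\pi_c^{\,r+t}$ and $\pi_c^{\,t}$ is the identity. An adjoined identity acts trivially. So $\exp(\Gamma_s)\mid\exp(\mathcal S)\mid\kappa$.

**Step 3: $\mathsf D(\Gamma_s)\le d(\mathcal S)$.** If $M_s$ contains no element of $\mathcal S$, then $\Gamma_s$ is trivial and $\mathsf D(\Gamma_s)=1$. (This happens for $s\in\{1,\dots,m\}$ in Section 3.) Otherwise $M_s\cap\mathcal S$ contains idempotents, namely suitable multiples of its elements. Let $e$ be the sum of all idempotents in $M_s\cap\mathcal S$. It is idempotent and lies in $M_s\cap\mathcal S$, and $e+f=e$ for each idempotent $f\in M_s\cap\mathcal S$. Let $c\in M_s$. There is $r\ge2$ with $rc$ idempotent, and $e+rc=e$; for an adjoined identity $c$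 this is trivial. So $(e+c)+(e+(r-1)c)=e$. Hence $e+M_s$ is a group with identity $e$, consisting of elements of $\mathcal S$, and so it is a subgroup of $H_e$. The permutation $\pi_e$ is idempotent, hence the identity, so $\pi_{e+c}=\pi_c$. Thus $c'\mapsto\pi_{c'}$ maps the group $e+M_s$ homomorphically onto $\Gamma_s$. As $\mathsf D$ does not increase for subgroups and quotients (Section 1), $\mathsf D(\Gamma_s)\le\mathsf D(H_e)\le d(\mathcal S)$.

**Step 4: pin down the class with few terms.** Let $|A|=\kappa+\mathsf D(\mathcal S)+d(\mathcal S)-2$, which is at least $1$, and let $s=\sigma(A)$. Choose $T\mid A$ of minimal length with $\sigma(T)\,\mathcal H\,s$ ($T$ empty is allowed only if $\mathcal S$ has an identity). Such $T$ exists, as $A$ itself qualifies. If $T$ is nonempty it is irreducible, because a proper subsequence with the same sum would be a shorter choice. So in all cases $|T|\le\mathsf D(\mathcal S)-1$. Let $V=AT^{-1}$ and let $c$ be a term of $V$. Then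
$$s=\sigma(A)\le\sigma(T)+c\le\sigma(T)\,\mathcal H\,s ,$$
so $\sigma(T)+c\,\mathcal H\,s$. Also $\sigma(T)+c\,\mathcal H\,s+c$. Hence $s+c\,\mathcal H\,s$, that is, $c\in M_s$.

**Step 5: delete.** By Steps 3 and 4, $|V|\ge\kappa+d(\mathcal S)-1\ge\kappa+\mathsf D(\Gamma_s)-1$. By Step 2, Lemma 3 with $n=\kappa$ applies to the sequence of the $\pi_c$, $c$ running over the terms of $V$. It gives $W\mid V$ with $|W|=\kappa$ such that adding $\sigma(W)$ is the identity on $H_s$. The sequence $AW^{-1}=T\cdot VW^{-1}$ has its sum in $H_s$, since $\sigma(T)\in H_s$ and the other terms are in $M_s$. (It can be empty only if $T$ is, and then $\mathcal S$ has an identity.) Therefore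
$$\sigma(A)=\sigma(AW^{-1})+\sigma(W)=\sigma(AW^{-1}).$$
So $\kappa+\mathsf D(\mathcal S)+d(\mathcal S)-2$ is good, which is the asserted bound.

**Step 6: $d(\mathcal S)\le\mathsf D(\mathcal S)$, and the two special cases.** Let $e$ be idempotent and let $U$ be zero-sum free over $H_e$ of length $\mathsf D(H_e)-1$. We claim $\mathsf D(\mathcal S)\ge\mathsf D(H_e)$. This is clear if $U$ is empty, so let $U$ be nonempty; we show that $U$ is irreducible in $\mathcal S$. A nonempty proper $B\mid U$ with $\sigma(B)=\sigma(U)$ would make $UB^{-1}$ a nonempty zero-sum sequence over $H_e$. If $\mathcal S$ has an identity and $\sigma(U)=0_{\mathcal S}$, then $0_{\mathcal S}$ is an idempotent in the group $H_e$. So $e=0_{\mathcal S}$ and $U$ itself is zero-sum. Both are impossible. Hence $d(\mathcal S)\le\mathsf D(\mathcal S)$, and the bound gives $\mathsf E(\mathcal S)\le2\mathsf D(\mathcal S)+\kappa-2$. If all subgroups of $\mathcal S$ are trivial, then $d(\mathcal S)=1$ and the bound is $\mathsf D(\mathcal S)+\kappa-1$. $\blacksquare$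

## 7. A product in which the defect grows

By Theorem 6 the defect $\mathsf E(\mathcal S)-(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1)$ is at most $1$ for archimedean $\mathcal S$. With more idempotents it can be as large as we like.

**Theorem 10.** The difference $\mathsf E(\mathcal S)-(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1)$ is unbounded over all f.c.s.

The idea is to add a third, independent direction $u$ that overflows only into $\mathbb Z/2$. For reducibility, two spare terms in this direction suffice, since parity is all that matters, so $\mathsf D$ stays small. For a deletion of exactly $\kappa$ terms, the congruence conflict of Section 5 forces the number of deleted $u$'s to be divisible by $\alpha$. So $\alpha-1$ spare copies of $u$ are useless for $\mathsf E$.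

*Proof.* Let $\alpha\ge2$ be even and
$$\beta=\alpha+1,\qquad k=2\beta-1,\qquad m=2\alpha\beta,\qquad L=m+k .$$

**Step 1: the semigroup.** Let $M=M(\alpha,\beta;m,k)$ as in Section 5, with $\varphi:M\to P$. Lemma 7 applies, since $m\ge\alpha\beta$ and $k=2\alpha+1\ge2\alpha=\alpha+\beta-1$. Let $M_2=\{0,1,\dots,L\}\sqcup\mathbb Z/2$ be the one-coordinate analogue: $\psi:M_2\to\mathbb Z/2$ is reduction mod $2$ on integers and the identity on $\mathbb Z/2$. The sum $x+y$ is the integer sum if $x,y$ are integers with sum at most $L$, and $\psi(x)+\psi(y)$ otherwise. The verification of Section 5 applies word for word, so $M_2$ is a commutative monoid with identity the integer $0$, $\psi$ is a homomorphism, $\mathbb Z/2$ is an ideal, and $p+y=p+\psi(y)$ for $p\in\mathbb Z/2$. A sum of at least $L+1$ non-identity elements of $M_2$ lies in $\mathbb Z/2$: either some term is in the ideal, or all are integers $\ge1$ and their sum exceeds $L$. Let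
$$\mathcal S=M\times M_2,$$
a monoid with identity $0_{\mathcal S}=((0,0),0)$.

The period of $(x,y)$ is the least $t$ with $t\varphi(x)=0$ and $t\psi(y)=0$. Indeed, an equality $r(x,y)=(r+t)(x,y)$ persists for larger $r$. For large $r$ the multiples of a non-identity coordinate lie in $P$, respectively $\mathbb Z/2$, and an identity coordinate imposes no condition. As $\alpha,\beta$ are coprime, $P$ is cyclic of order $\alpha\beta$, which is even. So $\exp(\mathcal S)=\alpha\beta$.

**Step 2: $\mathsf D(\mathcal S)\le m+k+L+3$.** It suffices to show that every $Z$ with $|Z|=m+k+L+3$ is reducible. If $0_{\mathcal S}\mid Z$, delete it. Otherwise write $Z=Z_1Z_2Z_{12}$, where $Z_1$ collects the terms with only the first coordinate non-identity, $Z_2$ those with only the second, and $Z_{12}$ those with both. Let $p_1,p_2,p_{12}$ be the lengths.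

*Case $p_1\ge m+k+1$.* Lemma 7, applied to the first coordinates of $Z_1$, gives $Z_1=BC$ with $C$ nonempty such that $\sigma(Z_1)$ and $\sigma(B)$ have the same first coordinate. Their second coordinates are both $0$. So $Z_1$ is reducible, and hence $Z$ is.

*Case $p_1\le m+k$, $p_2\ge2$.* Then $p_2+p_{12}\ge L+3$. Among two terms of $Z_2$ there is a nonempty $C$ whose second coordinates have $\psi$-sum $0$, and $|C|\le2$. In $ZC^{-1}$ at least $L+1$ terms have non-identity second coordinate. So the second coordinate of $\sigma(ZC^{-1})$ lies in $\mathbb Z/2$ and is unchanged by adding $\sigma(C)$. The first coordinate of $\sigma(C)$ is the identity. So $\sigma(ZC^{-1})=\sigma(Z)$.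

*Case $p_1\le m+k$, $p_2\le1$.* Then $p_{12}\ge L+2$. Set aside $L+1=m+k+1$ terms of $Z_{12}$. The first coordinate of their sum is in $P$ by Lemma 7, and the second is in $\mathbb Z/2$. There remain $m+k+2\ge2\alpha\beta=|P\oplus\mathbb Z/2|\ge\mathsf D(P\oplus\mathbb Z/2)$ terms. They contain a nonempty $C$ whose sum is $0$ under $\varphi\times\psi$. Since $P\times\mathbb Z/2$ is an ideal of $\mathcal S$, $\sigma(ZC^{-1})\in P\times\mathbb Z/2$, and adding $\sigma(C)$ changes nothing. So $\sigma(Z)=\sigma(ZC^{-1})$.

**Step 3: a sequence from which $\kappa$ terms cannot be deleted.** Let $\kappa=\kappa(\mathcal S)$, a multiple of $\alpha\beta$. Let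
$$b=((1,0),0),\qquad q=((0,1),0),\qquad u=((0,0),1),\qquad A=b^{\,m+\kappa}q^{\,k}u^{\,L+\alpha}.$$
Since $m+\kappa>m$ and $L+\alpha>L$, we have $\sigma(A)\in P\times\mathbb Z/2$. Suppose $W=b^wq^cu^v\mid A$ with $w+c+v=\kappa$ and $\sigma(AW^{-1})=\sigma(A)$.

The first coordinate of $\sigma(AW^{-1})$ lies in $P$, and $k-c\le k$, so the overflow is in the $b$-direction: $m+\kappa-w\ge m+1$, i.e. $w\le\kappa-1$. The second coordinate lies in $\mathbb Z/2$, so $L+\alpha-v\ge L+1$, i.e. $v\le\alpha-1$.

Applying $\varphi\times\psi$ and cancelling in the group $P\times\mathbb Z/2$ gives $\alpha\mid w$, $\beta\mid c$ and $2\mid v$. As $\alpha$ is even, $w$ and $\kappa$ are even, and $v$ is even. So $c=\kappa-w-v$ is even. As $\beta$ is odd, $2\beta\mid c\le k=2\beta-1$, hence $c=0$. Now $v=\kappa-w$ is divisible by $\alpha$ and at most $\alpha-1$, so $v=0$ and $w=\kappa$, contradicting $w\le\kappa-1$.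

**Step 4: compare.** Thus $|A|$ is not good. By Lemma 4 and Step 2,
$$\mathsf E(\mathcal S)\ge|A|+1=\kappa+m+k+L+\alpha+1\ \ge\ \bigl(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1\bigr)+(\alpha-1),$$
because $\mathsf D(\mathcal S)+\kappa-1\le\kappa+m+k+L+2$. Since $\alpha$ was an arbitrary even number, the difference is unbounded. $\blacksquare$
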